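# Every shift has a characteristic measure

## 1. Shifts, automorphisms and their radius

**Definition (shift).** Let $A$ be a non-empty finite set, the alphabet, and give $A^{\mathbb Z}$ the product topology. It is compact and metrizable. For a finite $W\subset\mathbb Z$ write $x_W$ for the restriction of $x$ to $W$; the cylinder sets $\{x: x_W=u\}$, with $W$ finite and $u\in A^W$, are both open and closed and form a base of the topology. The group $\mathbb Z$ acts by translations, that is, by the powers of the homeomorphism $\sigma$ given by $(\sigma x)_i=x_{i+1}$. A *shift* $(\mathbb Z,\Sigma)$ is given by a non-empty closed set $\Sigma\subset A^{\mathbb Z}$ with $\sigma\Sigma=\Sigma$.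

*Example.* The full shift is $\Sigma=A^{\mathbb Z}$. The golden mean shift is the set of $x\in\{0,1\}^{\mathbb Z}$ with no two consecutive $1$'s; it is closed, since each condition "not $x_i=x_{i+1}=1$" is closed.

**Definition (automorphism).** A homeomorphism $\varphi$ of $\Sigma$ is an *automorphism* if $\varphi\sigma=\sigma\varphi$. The automorphisms form a group $\mathrm{Aut}(\mathbb Z,\Sigma)$. It contains $\sigma$.

*Example.* On $\{0,1\}^{\mathbb Z}$ the flip $f(x)_i=1-x_i$ is an automorphism. A richer example, to which we return, has alphabet $\mathbb F_3^2$ and $\Sigma=(\mathbb F_3^2)^{\mathbb Z}$. Write a point as $x=(y,z)$ with $y,z\in\mathbb F_3^{\mathbb Z}$, and put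
$$u(y,z)_i=(y_i+z_{i+1},\,z_i),\qquad v(y,z)_i=(y_i,\,z_i+y_{i+1}).$$
Both maps are continuous and commute with $\sigma$. The inverse of $u$ is $(y,z)_i\mapsto(y_i-z_{i+1},z_i)$, and similarly for $v$.

Throughout, $W_m=[-m,m]\cap\mathbb Z$, so $|W_m|=2m+1$. Automorphisms are local, in the following sense. Let $\varphi\in\mathrm{Aut}(\mathbb Z,\Sigma)$. The map $x\mapsto\varphi(x)_0$ from the compact space $\Sigma$ to the finite discrete set $A$ is continuous. So the preimage of each letter is compact and open, hence a finite union of cylinders in $\Sigma$. Only finitely many coordinates enter in all, so there is an $r$ such that $\varphi(x)_0$ depends only on $x_{W_r}$. Since $\varphi$ commutes with $\sigma$,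
$$\varphi(x)_i=(\sigma^i\varphi(x))_0=\varphi(\sigma^i x)_0 ,$$
which depends only on $(\sigma^ix)_{W_r}$, that is, on $x_{[i-r,i+r]}$. For $i\in W_m$ the interval $[i-r,i+r]$ lies in $W_{m+r}$. Hence for every $m\ge 0$, $\varphi(x)_{W_m}$ is a function of $x_{W_{m+r}}$.

**Definition (radius).** $r(\varphi)$ is the least integer $r\ge0$ such that, for all $m\ge0$, $\varphi(x)_{W_m}$ is a function of $x_{W_{m+r}}$.

*Example.* The flip has radius $0$. On $\{0,1\}^{\mathbb Z}$ the shift $\sigma$ has radius $1$, because $\sigma(x)_0=x_1$ is not a function of $x_0$. The map $u$ above has radius $1$ for the same reason.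

The radius is subadditive:
$$r(\varphi\psi)\le r(\varphi)+r(\psi). \tag{1}$$
Indeed $\varphi(\psi(x))_{W_m}$ is a function of $\psi(x)_{W_{m+r(\varphi)}}$, which is a function of $x_{W_{m+r(\varphi)+r(\psi)}}$.

## 2. Invariant, characteristic and stationary measures

Give the set of Borel probability measures on $\Sigma$ the weak* topology. It is compact and metrizable. A measure $\nu$ is determined by its values on cylinders, equivalently by the distributions $\nu|_{W_m}$ of $x_{W_m}$ under $\nu$ for all $m$. For a homeomorphism $\varphi$ the push-forward is $\varphi_*\nu(B)=\nu(\varphi^{-1}B)$. The map $\varphi_*$ is continuous and affine, and $(\varphi\psi)_*=\varphi_*\psi_*$.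

Let $\mathcal M_\sigma(\Sigma)$ be the set of $\nu$ with $\sigma_*\nu=\nu$. It is convex and compact, and it is non-empty by the Krylov–Bogolyubov theorem. If $\varphi$ is an automorphism and $\nu\in\mathcal M_\sigma(\Sigma)$, then $\sigma_*\varphi_*\nu=\varphi_*\sigma_*\nu=\varphi_*\nu$, so $\varphi_*$ maps $\mathcal M_\sigma(\Sigma)$ to itself.

**Definition (characteristic measure).** A Borel probability measure $\nu$ on $\Sigma$ is *characteristic* if $\varphi_*\nu=\nu$ for every $\varphi\in\mathrm{Aut}(\mathbb Z,\Sigma)$.

Since $\sigma$ is an automorphism, a characteristic measure is shift-invariant.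

*Example.* On $\{0,1\}^{\mathbb Z}$ let $\beta_p$ be the product measure that gives each coordinate the value $1$ with probability $p$. The flip sends $\beta_p$ to $\beta_{1-p}$, so for $p\ne\frac12$ the measure $\beta_p$ is shift-invariant but not characteristic. The measure $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$ is characteristic: an automorphism commutes with $\sigma$, so it permutes the two fixed points of $\sigma$.

**Definition (stationary measure).** Let $S$ be a finite set of homeomorphisms of a compact metrizable space and $\mu$ a probability vector on $S$. A Borel probability measure $\lambda$ is *$\mu$-stationary* if $\lambda=\sum_{s\in S}\mu(s)\,s_*\lambda$.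

So $\lambda$ need not be fixed by any individual $s$; it has to be the average of its images.

*Example.* Let $S=\{\mathrm{id},f\}$ with $f$ the flip and $\mu(f)=p>0$. Stationarity reads $p\,(\lambda-f_*\lambda)=0$, so here stationary and invariant mean the same. Section 6 has an example where they differ.

## 3. Entropy of windows and mutual information

For a random variable $X$ with finitely many values, $H(X)=-\sum_a \mathbb P(X=a)\log\mathbb P(X=a)$, and $H(X\mid Z)=\sum_z\mathbb P(Z=z)\,H(X\mid Z=z)$. We use freely that $H(X)\le\log(\text{number of values})$, that $H(\phi(X))\le H(X)$ for a function $\phi$, that $H(X,Y)\le H(X)+H(Y)$, and that conditioning on more does not increase entropy.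

**Definition (entropy of a measure).** For a probability measure $\nu$ on $\Sigma$, let $H_\nu(W)$ be the entropy of $x_W$ when $x$ has law $\nu$. For $\nu\in\mathcal M_\sigma(\Sigma)$ put $h(\nu)=\lim_m H_\nu(W_m)/|W_m|$.

The limit exists, and
$$h(\nu)=\inf_m\frac{H_\nu(W_m)}{|W_m|},\qquad\text{so}\qquad H_\nu(W_m)\ge|W_m|\,h(\nu)\quad\text{for all } m. \tag{2}$$
To see this, let $b_\ell$ be the entropy of the coordinates in an interval of length $\ell$; by shift-invariance the position does not matter. Then $b_{k+\ell}\le b_k+b_\ell$, so by Fekete's lemma $b_\ell/\ell$ converges to $\inf_\ell b_\ell/\ell$. Along $\ell=2m+1$ the quotients have this limit and are at least this limit, so it is also their infimum.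

*Example.* For $\beta_{1/2}$ we have $H(W_m)=|W_m|\log2$ and $h=\log 2$. For $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$ we have $H(W_m)=\log2$ for every $m$ and $h=0$. In the second case $H(W_m)-|W_m|h=\log 2$ does not vanish, but it is $o(m)$.

**Definition (entropy of a shift).** For finite $F\subset\mathbb Z$ let $N_\Sigma(F)$ be the number of distinct restrictions to $F$ of elements of $\Sigma$, and let $h(\Sigma)=\inf_r\frac1r\log N_\Sigma(\{1,\dots,r\})$. A measure $\nu\in\mathcal M_\sigma(\Sigma)$ has *maximal entropy* if $h(\nu)=h(\Sigma)$.

*Example.* For the golden mean shift let $N_r=N_\Sigma(\{1,\dots,r\})$, the number of $0$–$1$ words of length $r$ without $11$ (each such word extends by $0$'s on both sides). A word ends in $0$ or in $01$, so $N_r=N_{r-1}+N_{r-2}$ for $r\ge3$, with $N_1=2$ and $N_2=3$. Hence $h(\Sigma)=\log\frac{1+\sqrt5}2$. On the full shift $\{0,1\}^{\mathbb Z}$, $\beta_{1/2}$ has maximal entropy.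

Since $N_\Sigma(\{1,\dots,k+\ell\})\le N_\Sigma(\{1,\dots,k\})\,N_\Sigma(\{1,\dots,\ell\})$, Fekete's lemma shows that the infimum is a limit. From $H_\nu(W_m)\le\log N_\Sigma(W_m)$ we get $h(\nu)\le h(\Sigma)$. The variational principle (Walters, *An Introduction to Ergodic Theory*, Thm 8.6) says that $\sup_{\nu\in\mathcal M_\sigma(\Sigma)}h(\nu)=h(\Sigma)$.

Automorphisms preserve entropy: for $\varphi\in\mathrm{Aut}(\mathbb Z,\Sigma)$ and $\nu\in\mathcal M_\sigma(\Sigma)$,
$$h(\varphi_*\nu)=h(\nu). \tag{3}$$
Indeed, $H_{\varphi_*\nu}(W_m)$ is the entropy of $\varphi(x)_{W_m}$ for $x\sim\nu$, and $\varphi(x)_{W_m}$ is a function of $x_{W_{m+r(\varphi)}}$. So $H_{\varphi_*\nu}(W_m)\le H_\nu(W_{m+r(\varphi)})$. Divide by $|W_m|$ and let $m\to\infty$; since $|W_{m+r(\varphi)}|/|W_m|\to1$, we get $h(\varphi_*\nu)\le h(\nu)$. The same inequality for $\varphi^{-1}$ and the measure $\varphi_*\nu$ gives $h(\nu)\le h(\varphi_*\nu)$.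

**Definition (relative entropy, mutual information).** For probability vectors $p,q$ on a finite set, with $q(a)=0$ only where $p(a)=0$, put $D(p\,\|\,q)=\sum_a p(a)\log\frac{p(a)}{q(a)}$. Then $D(p\,\|\,q)\ge0$, with equality if and only if $p=q$. For finite-valued $X,Y$ put $I(X;Y)=H(Y)-H(Y\mid X)$.

Writing out the two entropies gives
$$I(X;Y)=\sum_s\mathbb P(X=s)\,D\big(\text{law of }Y\text{ given }X=s\,\big\|\,\text{law of }Y\big). \tag{4}$$
Applying the definition inside each event $\{Z=z\}$ and averaging gives
$$H(Y\mid Z)-H(Y\mid Z,X)=\sum_z\mathbb P(Z=z)\,I(X;Y\mid Z=z), \tag{5}$$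
where $I(X;Y\mid Z=z)$ is the mutual information under the conditional probability given $Z=z$. Finally, for any function $\phi$ there is the data processing inequality
$$I(X;\phi(Y))\le I(X;Y). \tag{6}$$
It holds because $I$ is symmetric, so $I(X;Y)=H(X)-H(X\mid Y)$, and $H(X\mid Y)=H(X\mid Y,\phi(Y))\le H(X\mid\phi(Y))$.

*Example.* Let $X$ be a fair bit. Given $X=0$ let $Y=0$; given $X=1$ let $Y$ be a fair bit. The law of $Y$ is $(\frac34,\frac14)$, and (4) gives
$$I(X;Y)=\tfrac12\log\tfrac43+\tfrac12\big(\tfrac12\log\tfrac23+\tfrac12\log2\big)=\tfrac34\log\tfrac43.$$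
The definition gives the same: $\frac34\log\frac43+\frac14\log4-\frac12\log2=\frac34\log\frac43$.

## 4. Does every shift carry a characteristic measure?

We can now ask: given an arbitrary shift, is there one probability measure that all of its automorphisms preserve at once? The problem is from Joshua Frisch and Omer Tamuz, "Characteristic measures of symbolic dynamical systems", arXiv:1908.02930 (2019). It is known that a characteristic measure exists when $h(\Sigma)=0$, and also when $\Sigma$ is uniquely ergodic, has a unique measure of maximal entropy, has periodic points, or has an amenable automorphism group. The answer in general is yes, and this is what we shall prove.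

**Theorem 1.** Let $S\subset\mathrm{Aut}(\mathbb Z,\Sigma)$ be finite, let $\mu$ be a probability vector on $S$ with $\mu(s)>0$ for all $s\in S$, and let $\lambda\in\mathcal M_\sigma(\Sigma)$ satisfy $\lambda=\sum_{s\in S}\mu(s)\,s_*\lambda$. Then $s_*\lambda=\lambda$ for every $s\in S$.

**Theorem 2.** Every shift $(\mathbb Z,\Sigma)$ admits a characteristic measure. More generally, let $G\le\mathrm{Aut}(\mathbb Z,\Sigma)$ and let $K\subset\mathcal M_\sigma(\Sigma)$ be non-empty, closed, convex and $G$-invariant. Then $K$ contains a $G$-invariant measure.

**Corollary 3.** Every shift has a characteristic measure that is a measure of maximal entropy.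

## 5. Periodic points, uniqueness, amenable groups

Some cases can be done by hand.

Suppose $\Sigma$ contains a point with $\sigma^p x=x$ for some $p\ge1$. The set of all such points is non-empty and has at most $|A|^p$ elements, and every automorphism permutes it because it commutes with $\sigma^p$. The uniform measure on this set is characteristic.

Suppose $\mathcal M_\sigma(\Sigma)=\{\nu\}$. For every automorphism, $\varphi_*\nu\in\mathcal M_\sigma(\Sigma)$, so $\varphi_*\nu=\nu$. If instead $\nu$ is the unique measure of maximal entropy, then by (3) $\varphi_*\nu$ is also of maximal entropy, so again $\varphi_*\nu=\nu$.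

Suppose the group $\Gamma=\mathrm{Aut}(\mathbb Z,\Sigma)$ is amenable. It is countable: an automorphism is determined by its local rule at $0$, and there are finitely many local rules on each $W_r$. So there are finite non-empty sets $F_N\subset\Gamma$ with $|sF_N\,\triangle\,F_N|/|F_N|\to0$ for every $s\in\Gamma$. Take any $\nu$ and put $\nu_N=\frac1{|F_N|}\sum_{g\in F_N}g_*\nu$. For $k\in C(\Sigma)$,
$$\Big|\int k\,d(s_*\nu_N)-\int k\,d\nu_N\Big|\le\|k\|_\infty\,\frac{|sF_N\,\triangle\,F_N|}{|F_N|}\longrightarrow0,$$
so any limit point of $(\nu_N)$ is characteristic.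

## 6. Non-amenable automorphism groups, and stationarity without invariance

The natural first approach in general is to copy the last argument. It stops at the choice of $F_N$, since automorphism groups need not be amenable. Take $u,v$ from Section 1, and let $t$ be the shift on $\mathbb F_3^{\mathbb Z}$, $(tz)_i=z_{i+1}$. Then $u(y,z)=(y+tz,z)$ and $v(y,z)=(y,z+ty)$, so words in $u$ and $v$ act as $2\times2$ matrices over $\mathbb F_3[t]$. Distinct matrices act differently, because a polynomial $\sum_k c_kt^k$ that annihilates $\mathbb F_3^{\mathbb Z}$ has all $c_k=0$. We have $u^3=v^3=\mathrm{id}$. Let the matrices act on pairs $(P,Q)\in\mathbb F_3[t]^2$, with $\deg0=-\infty$, and put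
$$X_1=\{\deg P>\deg Q\},\qquad X_2=\{\deg Q>\deg P\}.$$
If $(P,Q)\in X_2$, then $P\pm tQ$ has degree $\deg Q+1$, so $u^{\pm1}X_2\subset X_1$. In the same way $v^{\pm1}X_1\subset X_2$. By the ping-pong lemma $u$ and $v$ generate the free product $\mathbb Z/3*\mathbb Z/3$. The kernel of its map onto $\mathbb Z/3\times\mathbb Z/3$ is free of rank $4$, so the automorphism group of this shift is not amenable. This particular shift has fixed points, hence a characteristic measure; but the averaging argument does not find it.

For non-amenable groups there is a substitute for averaging. Fix a finite set $S$ of automorphisms. Whatever $S$ is, a measure that is stationary for the uniform vector on $S$ exists, by a fixed-point argument that we give in Section 9. By compactness it is enough to find, for every finite $S$, a measure that each $s\in S$ preserves. So everything would follow if stationary measures were invariant.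

For homeomorphisms of a general compact space this is false. Let $\partial F$ be the compact space of infinite reduced words in $a^{\pm1},b^{\pm1}$, with the free group on $a,b$ acting by left multiplication and reduction. For a finite reduced word $w$ let $[w]$ be the set of infinite words that begin with $w$, and let $\nu([w])=\frac1{4\cdot3^{\ell-1}}$ for $w$ of length $\ell\ge1$. Let $\mu$ be uniform on $\{a^{\pm1},b^{\pm1}\}$. Take $w=w_1\cdots w_\ell$ with $\ell\ge2$. If $s=w_1$, then $s^{-1}[w]=[w_2\cdots w_\ell]$. For each of the three $s\ne w_1$, $s^{-1}[w]=[s^{-1}w_1\cdots w_\ell]$. So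
$$\sum_s\tfrac14\,\nu(s^{-1}[w])=\tfrac14\Big(\frac1{4\cdot3^{\ell-2}}+\frac3{4\cdot3^{\ell}}\Big)=\frac14\cdot\frac{3+1}{4\cdot3^{\ell-1}}=\nu([w]),$$
and the case $\ell=1$ follows by adding up. Thus $\nu$ is $\mu$-stationary. But $a^{-1}[a]$ is the complement of $[a^{-1}]$, so $a_*\nu([a])=\frac34\ne\frac14=\nu([a])$.

So a proof of Theorem 1 has to use both that automorphisms of a shift are local and that $\lambda$ is shift-invariant.

## 7. The one-step inequality and its excess term

Let $\lambda\in\mathcal M_\sigma(\Sigma)$ be $\mu$-stationary. Choose $g$ with law $\mu$ and then, given $g=s$, choose $x$ with law $s_*\lambda$. By stationarity $x$ has law $\lambda$. For $c\ge0$, the definition of mutual information and (4) give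
$$H_\lambda(W_c)-\sum_{s}\mu(s)H_{s_*\lambda}(W_c)=I(g;x_{W_c})=\delta_c,\qquad \delta_c:=\sum_{s\in S}\mu(s)\,D\big((s_*\lambda)|_{W_c}\,\big\|\,\lambda|_{W_c}\big). \tag{7}$$
The relative entropies make sense, since $\lambda\ge\mu(s)\,s_*\lambda$. All terms are non-negative, so our goal is precisely $\delta_c=0$ for every $c$. Which conserved quantity could force this? The entropy rate is conserved, by (3), but it gives only $h(\lambda)=\sum_s\mu(s)h(s_*\lambda)$, which says nothing about $\delta_c$. The entropy of a window detects $\delta_c$, but it is not conserved. Combining the two, (2) and (3) give $H_{s_*\lambda}(W_c)\ge|W_c|h(\lambda)$, so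
$$\delta_c\le H_\lambda(W_c)-|W_c|\,h(\lambda).$$
Here one step of the walk stops: the right side is an excess that need not vanish. For $\lambda=\frac12(\delta_{0^\infty}+\delta_{1^\infty})$ it equals $\log2$ for every $c$, so a larger window does not help either. All we know is that the excess of $W_m$ is $o(m)$.

This suggests taking $n$ steps and collecting a gain of $\delta_c$ at each of them, all inside one window of size $O(n)$. Each step is local, so it should widen the needed window by at most a constant $r$. Suppose this works with $W=W_{c+rn}$. What bounds the total gain? The gain is the information that the steps give about $x_W$, so it is at most $H_\lambda(W)$, and we get $n\delta_c\le H_\lambda(W_{c+rn})$. If $h(\lambda)=0$ the right side is $o(n)$ and we are done. If $h(\lambda)>0$ it grows like $2rn\,h(\lambda)$, and the inequality compares two linear functions of $n$.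

The way past this point is not to bound the information by all of $H_\lambda(W)$. After all $n$ steps are revealed, $x$ still has law $(s_1\cdots s_n)_*\lambda$, a shift-invariant measure with the *same* entropy $h(\lambda)$. So at least $|W|h(\lambda)$ of the entropy of $x_W$ is never spent, however long the walk is. The total gain is at most the excess of the big window, which is $o(n)$.

## 8. Shift-invariant stationary measures are invariant: proof of Theorem 1

**Step 1: constants and the random walk.** The purpose is to fix a window that will serve for all $n$ steps. Let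
$$r=\max\Big(1,\max_{s\in S}r(s^{-1})\Big).$$
Radii of inverses enter because we shall undo steps. Fix $c\ge0$, let $n\ge1$, and put $W=W_{c+rn}$. Let $g_1,\dots,g_n$ be independent with law $\mu$. Let $x$ be a random point of $\Sigma$ whose conditional law given $(g_1,\dots,g_n)=(s_1,\dots,s_n)$ is $(s_1s_2\cdots s_n)_*\lambda$; the product is composition, so $s_n$ acts first.

**Step 2: the law of $x$ when only $k$ steps are known.** The purpose is to use stationarity. The claim is that for $0\le k\le n$,
$$\text{given }(g_1,\dots,g_k)=(s_1,\dots,s_k),\text{ the law of }x\text{ is }(s_1\cdots s_k)_*\lambda. \tag{8}$$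
For $k=n$ this is the definition of $x$. If it holds for $k+1$, then, since $g_{k+1}$ is independent of $g_1,\dots,g_k$, the law of $x$ given the first $k$ steps is
$$\sum_{s\in S}\mu(s)\,(s_1\cdots s_k\,s)_*\lambda=(s_1\cdots s_k)_*\Big(\sum_{s\in S}\mu(s)\,s_*\lambda\Big)=(s_1\cdots s_k)_*\lambda .$$
So (8) follows by descending induction. For $k=0$ it says that $x$ has law $\lambda$. Note that the new step is applied first, next to $\lambda$; this is what allows stationarity to be used.

Now let
$$a_k=H(x_W\mid g_1,\dots,g_k),\qquad 0\le k\le n.$$
We estimate $a_0-a_n$ from both sides.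

**Step 3: the walk reveals at most the excess of $W$.** The purpose is the upper bound. By (8) with $k=0$, $a_0=H_\lambda(W)$. By (8) with $k=n$,
$$a_n=\sum_{s_1,\dots,s_n}\mu(s_1)\cdots\mu(s_n)\,H_{(s_1\cdots s_n)_*\lambda}(W).$$
Each measure $(s_1\cdots s_n)_*\lambda$ is shift-invariant and has entropy $h(\lambda)$ by (3), so by (2) each term $H_{(s_1\cdots s_n)_*\lambda}(W)$ is at least $|W|h(\lambda)$. Hence $a_n\ge|W|h(\lambda)$, and
$$a_0-a_n\le H_\lambda(W)-|W|\,h(\lambda). \tag{9}$$

**Step 4: every step reveals at least $\delta_c$.** The purpose is the lower bound. Let $0\le k<n$. By (5),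
$$a_k-a_{k+1}=\sum_{s_1,\dots,s_k}\mu(s_1)\cdots\mu(s_k)\;I\big(g_{k+1};x_W\mid (g_1,\dots,g_k)=(s_1,\dots,s_k)\big).$$
Fix $(s_1,\dots,s_k)$ and work on the event $(g_1,\dots,g_k)=(s_1,\dots,s_k)$. Put $\gamma=s_1\cdots s_k$ and $T=\gamma^{-1}x$; that is, undo the steps already known.

First, what are the laws? On this event $g_{k+1}$ still has law $\mu$, by independence. By (8), $x$ has law $\gamma_*\lambda$, so $T$ has law $\lambda$. Given in addition $g_{k+1}=s$, (8) for $k+1$ says that $x$ has law $(\gamma s)_*\lambda$, so $T$ has law $(\gamma^{-1}\gamma s)_*\lambda=s_*\lambda$. Thus the pair $(g_{k+1},T)$ is distributed exactly as the one-step pair $(g,x)$ in Section 7.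

Second, does $x_W$ see enough of $T$? Since $\gamma^{-1}=s_k^{-1}\cdots s_1^{-1}$, (1) gives $r(\gamma^{-1})\le rk\le rn$. So $T_{W_c}=(\gamma^{-1}x)_{W_c}$ is a function of $x_{W_{c+rk}}$, hence of $x_W$.

By the data processing inequality (6), and then (4) with the laws just found, on this event
$$I(g_{k+1};x_W)\ \ge\ I(g_{k+1};T_{W_c})=\sum_{s\in S}\mu(s)\,D\big((s_*\lambda)|_{W_c}\,\big\|\,\lambda|_{W_c}\big)=\delta_c .$$
The number $\delta_c$ depends neither on $k$ nor on $(s_1,\dots,s_k)$. Averaging over $(s_1,\dots,s_k)$ gives $a_k-a_{k+1}\ge\delta_c$, and summing over $k=0,\dots,n-1$ gives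
$$a_0-a_n\ge n\,\delta_c. \tag{10}$$

**Step 5: linear against sublinear.** The purpose is to conclude. By (9) and (10),
$$n\,\delta_c\ \le\ H_\lambda(W_{c+rn})-|W_{c+rn}|\,h(\lambda). \tag{11}$$
Let $n\to\infty$ with $c$ and $r$ fixed. Since $r\ge1$, $c+rn\to\infty$, and by the definition of $h(\lambda)$ the right side is $o(|W_{c+rn}|)$. As $|W_{c+rn}|=2(c+rn)+1=O(n)$, it is $o(n)$. Dividing (11) by $n$ gives $\delta_c\le0$, so $\delta_c=0$. The terms of the sum that defines $\delta_c$ are non-negative and $\mu(s)>0$, so $D\big((s_*\lambda)|_{W_c}\,\|\,\lambda|_{W_c}\big)=0$, that is, $(s_*\lambda)|_{W_c}=\lambda|_{W_c}$ for every $s\in S$. Since $c$ was arbitrary and a measure is determined by its distributions on the windows $W_c$, $s_*\lambda=\lambda$ for every $s\in S$. $\blacksquare$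

## 9. From finite sets of automorphisms to the whole group: proof of Theorem 2

The first statement is the case $K=\mathcal M_\sigma(\Sigma)$, $G=\mathrm{Aut}(\mathbb Z,\Sigma)$ of the second, because $\mathcal M_\sigma(\Sigma)$ is non-empty, closed, convex and invariant under automorphisms. So let $G$ and $K$ be as in the second statement.

**Step 1: reduction to finite sets.** The purpose is to make Theorem 1 applicable. For $s\in G$ let $K^s=\{\nu\in K:s_*\nu=\nu\}$. Since $s_*$ is continuous, $K^s$ is closed in the compact set $K$. We want $\bigcap_{s\in G}K^s\ne\emptyset$. By the finite intersection property it suffices to show $\bigcap_{s\in S}K^s\neq\emptyset$ for every non-empty finite $S\subset G$.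

**Step 2: a stationary measure in $K$.** The purpose is to produce a candidate. Fix such an $S$ and put
$$P\nu=\frac1{|S|}\sum_{s\in S}s_*\nu .$$
Because $K$ is $G$-invariant and convex, $P$ maps $K$ to $K$; it is continuous and affine. Take $\nu\in K$ and let $\nu_N=\frac1N\sum_{i=0}^{N-1}P^i\nu\in K$. Since $P$ is affine, $P\nu_N-\nu_N=\frac1N(P^N\nu-\nu)$, and the integral of any $k\in C(\Sigma)$ against this signed measure is at most $\frac2N\|k\|_\infty$ in absolute value. Let $\lambda\in K$ be the limit of a subsequence of $(\nu_N)$. By continuity of $P$, $P\lambda=\lambda$.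

**Step 3: stationary implies invariant.** The measure $\lambda$ is shift-invariant, since $K\subset\mathcal M_\sigma(\Sigma)$, and it is stationary for the uniform vector on $S$. By Theorem 1, $s_*\lambda=\lambda$ for every $s\in S$, that is, $\lambda\in\bigcap_{s\in S}K^s$. $\blacksquare$

## 10. Characteristic measures of maximal entropy: proof of Corollary 3

We apply Theorem 2 with $G=\mathrm{Aut}(\mathbb Z,\Sigma)$ to
$$K=\{\nu\in\mathcal M_\sigma(\Sigma):h(\nu)=h(\Sigma)\}.$$

**Step 1: $K$ is non-empty.** Each $\nu\mapsto H_\nu(W_m)$ is continuous, because it is a continuous function of the measures of finitely many cylinders, and cylinders are open and closed. By (2), $h$ is an infimum of continuous functions on $\mathcal M_\sigma(\Sigma)$, so it is upper semicontinuous and attains its supremum on this compact set. By the variational principle the supremum is $h(\Sigma)$.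

**Step 2: $K$ is closed and convex.** The purpose is to rewrite $K$ by conditions on finite windows. We claim
$$K=\{\nu\in\mathcal M_\sigma(\Sigma):H_\nu(W_m)\ge|W_m|\,h(\Sigma)\ \text{ for all } m\}.$$
If $h(\nu)=h(\Sigma)$, the inequalities hold by (2). Conversely, the inequalities give $h(\nu)\ge h(\Sigma)$, and always $h(\nu)\le h(\Sigma)$. Now each condition defines a closed set since $\nu\mapsto H_\nu(W_m)$ is continuous, and a convex set since this function is concave (Shannon entropy is concave in the distribution).

**Step 3: $K$ is invariant.** An automorphism maps $\mathcal M_\sigma(\Sigma)$ to itself and preserves $h$ by (3), so it maps $K$ to $K$.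

By Theorem 2, $K$ contains a measure that is invariant under all automorphisms. $\blacksquare$

## 11. Trivial actions and endomorphisms: two counterexamples

The proof used that the space is symbolic in the finite windows and in the additivity (1) of radii. This cannot be dropped. Let $\mathbb Z$ act trivially on the Cantor set $C$. The system has zero entropy, and its automorphism group is the group $\mathrm{Homeo}(C)$ of all homeomorphisms of $C$. Every non-empty clopen subset of $C$ is homeomorphic to $C$. So, given two proper non-empty clopen sets, one can map the first onto the second and the complement of the first onto the complement of the second, and glue; some homeomorphism of $C$ maps one onto the other. An invariant probability measure would therefore give all proper non-empty clopen sets the same measure. Comparing such a set with its complement, this measure is $\frac12$. Splitting such a set into two proper non-empty clopen pieces, we get $\frac12=\frac12+\frac12$, a contradiction. So $\mathrm{Homeo}(C)$ has no invariant probability measure.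

The proof also used inverses: in undoing the walk, $T=\gamma^{-1}x$, and in (3). Indeed automorphisms cannot be replaced by endomorphisms, that is, by continuous maps of $\Sigma$ to itself that commute with the shift. On the shift $\Sigma=\{0^\infty,1^\infty\}$ the two constant maps commute with $\sigma$. One of them sends every probability measure to $\delta_{0^\infty}$ and the other sends every probability measure to $\delta_{1^\infty}$, so they have no common invariant probability measure.
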